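# Fold curves and divergent Poincaré–Dulac normal forms of elliptic submanifolds of $\mathbf C^4$

## 1. The critical value series of a fold pair

Everything in this talk is decided by one power series in one variable, attached to a pair of power series in two variables. We define it first and then say what it is for.

Let $R$ be $\mathbf C$ or $\mathbf C[\varepsilon]/(\varepsilon^3)$. Formal maps have coefficients in $R$ and fix $0$; $O(k)$ denotes terms of order $\ge k$. For a pair $F=(F_1,F_2)$ of formal series in $\zeta=(\zeta_1,\zeta_2)$ with $F(0)=0$, let $J_F=\det(\partial F_i/\partial\zeta_k)$.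

**Definition (fold pair).** $F$ is a fold pair if $J_F(0)=0$ and the linear parts of $F_2$ and $J_F$ form an invertible $2\times2$ matrix. The formal map $(F_2,J_F)$ then has a formal inverse $\Gamma$, so there is exactly one formal curve $c(s)$ with $c(0)=0$ and
$$F_2(c(s))=2s,\qquad J_F(c(s))=0, \tag{1}$$
namely $c(s)=\Gamma(2s,0)$. The critical value series of $F$ is $v_F(s)=F_1(c(s))$.

Geometrically, $c$ parametrizes the curve where $dF_1$ is proportional to $dF_2$, so $v_F(s)$ is the critical value of $F_1$ on the level $\{F_2=2s\}$. Composing $F$ with a change of variable in the source moves the critical points, but not the critical values. This is the content of the next statement.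

**Proposition 1.** Let $F$ be a fold pair and $\chi$ an invertible formal map in two variables. Then $F\circ\chi$ is a fold pair and $v_{F\circ\chi}=v_F$. If $R=\mathbf C$ and $F$ converges, then $v_F$ converges.

*Proof.* Let $\hat F=F\circ\chi$. Then $J_{\hat F}=(J_F\circ\chi)\,J_\chi$. Since $J_F(0)=0$, the linear part of $J_{\hat F}$ is $J_\chi(0)$ times the linear part of $J_F$ composed with $D\chi(0)$. The linear part of $\hat F_2$ is that of $F_2$ composed with $D\chi(0)$. As $J_\chi(0)$ is a unit, the new matrix is invertible. The curve $\hat c=\chi^{-1}\circ c$ satisfies $\hat F_2(\hat c)=F_2(c)=2s$ and $J_{\hat F}(\hat c)=J_F(c)\,J_\chi(\hat c)=0$. By uniqueness it is the curve of $\hat F$, and $\hat F_1(\hat c)=F_1(c)=v_F$.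

If $F$ converges, then so does $(F_2,J_F)$, hence so does $\Gamma$ by the analytic inverse function theorem, and hence $v_F=F_1(\Gamma(2s,0))$. $\square$

**Example 1.** Let
$$F_0=\big(2(\zeta_1-\zeta_2)^2,\;2(\zeta_1+\zeta_2)\big). \tag{2}$$
Here $J_{F_0}=4(\zeta_1-\zeta_2)\cdot2+4(\zeta_1-\zeta_2)\cdot 2=16(\zeta_1-\zeta_2)$, so $F_0$ is a fold pair, $c(s)=(s/2,s/2)$, and $v_{F_0}=0$.

**Example 2.** Add $a(\zeta_1+\zeta_2)$ to the first component, where $a(s)=O(s^3)$ is a formal series. Both partial derivatives of $F_1$ change by $a'(\zeta_1+\zeta_2)$, so $J$ is still $16(\zeta_1-\zeta_2)$, the curve is still $(s/2,s/2)$, and $v_F(s)=a(s)$. If $a$ diverges, Proposition 1 says that no $F\circ\chi$ converges.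

Here is what this is for. To certain real submanifolds $M\subset\mathbf C^4$ one attaches a holomorphic map $\sigma$ of $(\mathbf C^4,0)$. Its normal forms will turn out to be encoded by a pair $F$ of series in two variables, and passing from one normal form to another replaces $F$ by $F\circ\chi$. If $F$ is a fold pair and $v_F$ diverges, then every normal form of $\sigma$ diverges. The task is to build $M$ such that this happens.

## 2. From a CR singularity to a reversible map

Let $n=2p$ and let $M$ be a germ at $0$ of a real analytic $n$-dimensional submanifold of $\mathbf C^n$. Assume that $0$ is a CR singularity at which the complex tangent space $T_0M\cap JT_0M$ has the maximal dimension $p$. Write $z=(z',z'')$ with $z',z''\in\mathbf C^p$. We consider $M$ that are higher order perturbations of a product of $p$ Bishop quadrics: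
$$z_{p+j}=E_j(z',\bar z'),\qquad E_j=|z_j|^2+\gamma_j(z_j^2+\bar z_j^2)+O(3),\qquad \gamma_j\ne0,\quad 1\le j\le p. \tag{3}$$

The complexification $\mathcal M\subset\mathbf C^n\times\mathbf C^n$ is obtained by replacing $\bar z$ by $w$ in the defining equations (that is, in (3) and its conjugate): $z_{p+j}=E_j(z',w')$, $w_{p+j}=\overline{E_j}(w',z')$, where $\overline{E_j}$ has the conjugate coefficients. So $(z',w')$ are coordinates on $\mathcal M$. Complex conjugation induces the anti-holomorphic involution $\rho(z,w)=(\bar w,\bar z)$ of $\mathcal M$. The projection $\pi_1(z,w)=z$ is a branched covering $\mathcal M\to\mathbf C^n$ of degree $2^p$; a deck transformation is a germ of a biholomorphism $f$ of $\mathcal M$ with $\pi_1\circ f=\pi_1$. We always assume that there are $2^p$ of them, the maximal number. They are generated by commuting involutions $\tau_{11},\dots,\tau_{1p}$, as usual those deck transformations whose fixed-point set has codimension 1. Put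
$$\tau_1=\tau_{11}\circ\cdots\circ\tau_{1p},\qquad \tau_2=\rho\tau_1\rho,\qquad \sigma=\tau_1\tau_2 .$$
The map $\sigma$ is reversible: $\tau_1\sigma\tau_1=\tau_2\tau_1=\sigma^{-1}$, and likewise $\tau_2\sigma\tau_2=\sigma^{-1}$.

**Example 3 (the quadric in $\mathbf C^2$, by hand).** Let $p=1$ and $z_2=|z_1|^2+\gamma(z_1^2+\bar z_1^2)$ with $0<\gamma<1/2$. On $\mathcal M$, with coordinates $(z_1,w_1)$, the fibre of $\pi_1$ is given by fixing $z_1$ and $z_1w_1+\gamma(z_1^2+w_1^2)$. This is a quadratic equation for $w_1$ whose roots have sum $-z_1/\gamma$, so the deck transformation is $\tau_1:(z_1,w_1)\mapsto(z_1,-w_1-z_1/\gamma)$. Write $\gamma=\lambda/(1+\lambda^2)$ with $\lambda>1$ and set $z_1=i(\xi+\lambda\eta)$, $w_1=-i(\eta+\lambda\xi)$. Then $\tau_1$ becomes $\xi\mapsto\lambda\eta$, $\eta\mapsto\lambda^{-1}\xi$: this fixes $\xi+\lambda\eta$, and it sends $w_1$ to $-i(\lambda^{-1}\xi+\lambda^2\eta)$, which equals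
$$-w_1-\tfrac{1+\lambda^2}{\lambda}z_1=i\big(\eta+\lambda\xi-\lambda^{-1}\xi-\lambda\xi-\eta-\lambda^2\eta\big).$$
Also $\rho(\xi,\eta)=(\bar\eta,\bar\xi)$, so $\tau_2:\xi\mapsto\lambda^{-1}\eta,\ \eta\mapsto\lambda\xi$, and $\sigma:\xi\mapsto\lambda^2\xi,\ \eta\mapsto\lambda^{-2}\eta$. For $\gamma=2/5$ we get $\lambda=2$ and $\sigma=\mathrm{diag}(4,1/4)$.

In general the linear part $S$ of $\sigma$ at $0$ has eigenvalues $\mu_1,\dots,\mu_p,\mu_1^{-1},\dots,\mu_p^{-1}$. $M$ is non-resonant if $\mu^Q\ne1$ for all $Q\in\mathbf Z^p\setminus\{0\}$. It has pure elliptic complex tangent (pure elliptic eigenvalues) if $0<\gamma_j<1/2$ for all $j$. In the elliptic case we let $\lambda_j>1$ be the root of $\gamma_j=\lambda_j/(1+\lambda_j^2)$; then $\mu_j=\lambda_j^2$. For $p=2$ non-resonance means $\log\lambda_1/\log\lambda_2\notin\mathbf Q$. For instance $(\gamma_1,\gamma_2)=(2/5,3/10)$ gives $(\lambda_1,\lambda_2)=(2,3)$, which is non-resonant.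

**Definition.** A Poincaré–Dulac normal form of $\sigma$ is any $\sigma^*=\Psi^{-1}\sigma\Psi$, with $\Psi$ a possibly formal biholomorphism, such that $\sigma^*$ commutes with $S$.

For $p=1$ a convergent normal form can always be achieved (Moser–Webster). In $\mathbf C^6$, that is for $p=3$, there is a non-resonant real analytic $M$ with pure elliptic complex tangent all of whose Poincaré–Dulac normal forms diverge. Gong and Stolovitch, in "Real submanifolds of maximum complex tangent space at a CR singular point, II" (arXiv:1610.03297, 2016), pose the problem of deciding whether this can happen in $\mathbf C^4$. It can.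

**Theorem A.** Let $\gamma_1,\gamma_2\in(0,1/2)$, let $\lambda_j>1$ be the root of $\gamma_j=\lambda_j/(1+\lambda_j^2)$, and assume $\log\lambda_1/\log\lambda_2\notin\mathbf Q$. There is a family $M_\varepsilon\subset\mathbf C^4$, $\varepsilon\in\mathbf R$, of real analytic higher order perturbations of $z_{2+j}=|z_j|^2+\gamma_j(z_j^2+\bar z_j^2)$, $j=1,2$, such that $\pi_1$ has the maximal number $4$ of deck transformations and, for all $\varepsilon\in[-1,1]$ outside a set that is meagre and polar (so of Hausdorff dimension $0$), all Poincaré–Dulac normal forms of the map $\sigma_\varepsilon$ of $M_\varepsilon$ diverge.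

So every non-resonant elliptic pair $(\gamma_1,\gamma_2)$ is realized, with no Diophantine or Liouville condition.

**Theorem B.** For every $p\ge2$ and every non-resonant $(\gamma_1,\dots,\gamma_p)\in(0,1/2)^p$ there is an $M\subset\mathbf C^{2p}$ as above, with these Bishop invariants, all of whose Poincaré–Dulac normal forms diverge.

**Theorem C (complement for $p=2$).** Let $M\subset\mathbf C^4$ be as above, non-resonant and pure elliptic. Its normalized formal normal form (Lemma 3 below, in the coordinates of Lemma 7) is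
$$\xi_j\mapsto\mu_je^{F_j(\zeta)}\xi_j,\qquad \eta_j\mapsto\mu_j^{-1}e^{-F_j(\zeta)}\eta_j,\qquad \zeta_j=\xi_j\eta_j, \tag{4}$$
and $F(\zeta_1,0)$, $F(0,\zeta_2)$ converge. If $\det F'(0)\ne0$, then $\sigma$ has a convergent Poincaré–Dulac normal form, namely the one with $F$ replaced by $F(\zeta_1,0)+F(0,\zeta_2)$.

Theorem C is not used for Theorems A and B. It explains why their proof must work with $\det F'(0)=0$, which is where fold pairs come from.

**Conventions.** From now on $x=(\xi,\eta)\in\mathbf C^{2p}$, $\zeta_j=\xi_j\eta_j$, $\rho(\xi,\eta)=(\bar\eta,\bar\xi)$,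
$$S=\mathrm{diag}(\mu_1,\dots,\mu_p,\mu_1^{-1},\dots,\mu_p^{-1}),\qquad T_{1j}:\ \xi_j\mapsto\lambda_j\eta_j,\ \eta_j\mapsto\lambda_j^{-1}\xi_j,$$
the other coordinates being fixed by $T_{1j}$. The weight of $\xi^a\eta^b$ is $a-b\in\mathbf Z^p$. A map $\sigma$ preserves $\zeta$ if $\zeta_j\circ\sigma=\zeta_j$ for all $j$.

## 3. Commuting involutions are realized by submanifolds

The purpose of this section is to get rid of $M$: to construct a submanifold it is enough to construct involutions.

**Lemma 2.** Let $\tau_{11},\dots,\tau_{1p}$ be commuting holomorphic involutions of $(\mathbf C^{2p},0)$ with linear parts $T_{1j}$, $\lambda_j>1$. There is a real analytic $M\subset\mathbf C^{2p}$ of the form (3) with $\gamma_j=\lambda_j/(1+\lambda_j^2)$, with maximal deck group, whose data $(\{\tau_{1j}\},\rho)$ on $\mathcal M$ are conjugate to the given $(\{\tau_{1j}\},\rho)$.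

*Proof.* **Step 1: linearize the group.** This gives us invariant functions. Let $G$ be the group generated by the $\tau_{1j}$. It is a quotient of $(\mathbf Z/2)^p$, and its elements have $2^p$ different linear parts, so it has order $2^p$. Put $\Phi^{-1}=2^{-p}\sum_{g\in G}Dg(0)^{-1}\circ g$, which is tangent to the identity. For $h\in G$ we have $Dg(0)^{-1}=Dh(0)\,D(gh)(0)^{-1}$, so
$$\Phi^{-1}h=2^{-p}\sum_g Dh(0)\,D(gh)(0)^{-1}\,gh=Dh(0)\,\Phi^{-1}.$$
Hence $\tau_{1j}=\Phi T_{1j}\Phi^{-1}$.

**Step 2: the functions that will be $z$ and $w$.** Put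
$$Z_j=i(\xi_j+\lambda_j\eta_j)\circ\Phi^{-1},\quad Z_{p+j}=\kappa_j\,(\xi_j\eta_j)\circ\Phi^{-1},\quad \kappa_j=\frac{(\lambda_j^2-1)^2}{1+\lambda_j^2},\quad W=\overline{Z\circ\rho}.$$
Since $\xi_j+\lambda_j\eta_j$ and $\xi_j\eta_j$ are invariant under all $T_{1k}$, $Z$ is invariant under all $\tau_{1k}$. For $j\le p$ the linear parts of $Z_j,W_j$ are $z_j=i(\xi_j+\lambda_j\eta_j)$ and $w_j=-i(\eta_j+\lambda_j\xi_j)$. They are independent because $\lambda_j^2\ne1$, so $(Z',W')=(Z_1,\dots,Z_p,W_1,\dots,W_p)$ are local coordinates. Moreover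
$$z_jw_j+\gamma_j(z_j^2+w_j^2)=\lambda_j(\xi_j^2+\eta_j^2)+(1+\lambda_j^2)\xi_j\eta_j-\gamma_j\big[(1+\lambda_j^2)(\xi_j^2+\eta_j^2)+4\lambda_j\xi_j\eta_j\big]=\kappa_j\xi_j\eta_j,$$
because $\gamma_j(1+\lambda_j^2)=\lambda_j$ and $(1+\lambda_j^2)-4\lambda_j^2/(1+\lambda_j^2)=\kappa_j$. Therefore $Z_{p+j}=E_j(Z',W')$ with $E_j=z_jw_j+\gamma_j(z_j^2+w_j^2)+O(3)$.

**Step 3: the submanifold.** We have $Z\circ\rho=\overline W$ and $W\circ\rho=\overline Z$. Composing $Z_{p+j}=E_j(Z',W')$ with $\rho$ and conjugating gives $W_{p+j}=\overline{E_j}(W',Z')$. Let $M=\{z_{p+j}=E_j(z',\bar z')\}$. Then $T_0M=\{z''=0\}$ is complex of dimension $p$, and $(Z,W)$ is an isomorphism of $(\mathbf C^{2p},0)$ onto $\mathcal M$. Since $(Z,W)(\rho x)=(\overline{W(x)},\overline{Z(x)})$, the involution $\rho$ of $\mathbf C^{2p}$ corresponds to $\rho$ on $\mathcal M$, and $\pi_1$ corresponds to $Z$.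

**Step 4: the deck group is exactly $G$.** The map $Z\circ\Phi=(i(\xi_j+\lambda_j\eta_j),\kappa_j\xi_j\eta_j)_j$ gives the sum and the product of $\xi_j$ and $\lambda_j\eta_j$, so it determines exactly the unordered pairs $\{\xi_j,\lambda_j\eta_j\}$. Since $T_{1j}$ exchanges $\xi_j$ and $\lambda_j\eta_j$, the fibres of $Z\circ\Phi$ are the orbits of $G'=\langle T_{11},\dots,T_{1p}\rangle$, and the generic fibre has $2^p$ points. If a germ $f$ satisfies $Z\circ\Phi\circ f=Z\circ\Phi$, then $f(x)\in G'x$ for all $x$ in a ball about $0$. The ball is the finite union of the closed analytic sets $\{f=g\}$, $g\in G'$. One of them has interior, and then $f=g$. So the deck group is $\Phi G'\Phi^{-1}=G$. The fixed space of $\prod_{j\in A}T_{1j}$ has codimension $|A|$, so the elements of $G$ with fixed-point set of codimension 1 are exactly the $\tau_{1j}$. $\square$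

## 4. Maps commuting with $S$ and their exponents

**Definition.** For a diagonal invertible complex matrix $D=\mathrm{diag}(\nu_i)$, the monomial $x^\alpha e_i$ is $D$-resonant if $\nu^\alpha=\nu_i$.

A formal map commutes with $D$ if and only if all its monomials are $D$-resonant. For a non-resonant $S$, $\xi^a\eta^b$ is multiplied by $\mu^{a-b}$ under $S$, so in the $\xi_j$-component the resonant monomials are those of weight $e_j$, i.e. $\xi_j\zeta^k$. Thus the maps commuting with $S$ are
$$\xi_j\mapsto\xi_jA_j(\zeta),\qquad \eta_j\mapsto\eta_jB_j(\zeta), \tag{5}$$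
and the $S$-invariant series are the series in $\zeta$. For $S=\mathrm{diag}(4,9,\frac14,\frac19)$, the monomial $\xi_1^2\eta_1$ is resonant in the $\xi_1$-component and $\xi_2^2$ is not, as $81\ne4$. Below, the coefficients may lie in $R$, but the entries of $D$ and $S$ are complex numbers, so $\nu_i-\nu^\alpha$ is either $0$ or invertible in $R$.

**Lemma 3 (normalized normal form).** Let $\sigma=D+f$, $f=O(2)$. There is a unique pair $(\Psi,\sigma^*)$ with $\sigma\Psi=\Psi\sigma^*$, $\Psi=\mathrm{id}+\psi$, $\psi=O(2)$ without $D$-resonant monomials, and $\sigma^*=D+s$, $s=O(2)$, commuting with $D$. The coefficients of $x^\alpha$ in $\psi,s$ are polynomials in those of $f$, isobaric of weight $|\alpha|-1$ when the coefficients of $x^\beta$ in $f$ have weight $|\beta|-1$. Terms of degree $\le m$ of $\psi,s$ depend only on terms of degree $\le m$ of $f$.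

*Proof.* The equation $\sigma\Psi=\Psi\sigma^*$ reads
$$D\psi-\psi\circ D-s=-f(\mathrm{id}+\psi)+\big[\psi(D+s)-\psi(D)\big].$$
In degree $m$ the right side involves only $f_k$ with $k\le m$ and $\psi_k,s_k$ with $k<m$, since $f$, $\psi$, $s$ all have order $\ge2$. The operator $\psi\mapsto D\psi-\psi\circ D$ multiplies $x^\alpha e_i$ by $\nu_i-\nu^\alpha$. So the non-resonant part of the equation determines $\psi_m$, and the resonant part determines $s_m$. This gives existence, uniqueness, polynomiality and the last statement. Replacing $\sigma$ by $t^{-1}\sigma(tx)$ multiplies the coefficients of $x^\beta$ in $f$ by $t^{|\beta|-1}$ and, by uniqueness, replaces $\psi,s$ by $t^{-1}\psi(tx),t^{-1}s(tx)$. This is the isobaricity. $\square$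

We call $\sigma^*$ the normalized normal form of $\sigma$. If $\sigma^*$ commutes with $S$, has linear part $S$ and preserves $\zeta$, then in (5) $A_jB_j=1$ and $A_j(0)=\mu_j$, so $\sigma^*$ has the form (4) with a unique $F$, $F(0)=0$. We call $F$ its exponent. The next lemma says how much freedom there is in $F$.

**Lemma 4.** Over $R$, let $\sigma^*,\hat\sigma$ commute with $S$ and have linear part $S$, and let $\Theta$ be an invertible formal map with $\sigma^*\Theta=\Theta\hat\sigma$. Then $\Theta$ commutes with $S$. If moreover $\sigma^*$ preserves $\zeta$ and has exponent $F$, then $\hat\sigma$ preserves $\zeta$ and its exponent is $\hat F=F\circ\chi$, where $\chi$ is an invertible formal map with $\chi_j=\zeta_j\cdot(\text{unit})$.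

*Proof.* **Step 1: $\Theta$ commutes with $S$.** Its linear part does. If $\Theta$ has non-resonant monomials, let $N$ be its non-resonant part of lowest degree $d\ge2$. Modulo degree $>d$, $\Theta=\Theta'+N$ with $\Theta'$ resonant. Since $\sigma^*$ and $\hat\sigma$ have linear part $S$, $\sigma^*\Theta=\Theta\hat\sigma$ becomes $\sigma^*\Theta'+SN=\Theta'\hat\sigma+N\circ S$ modulo degree $>d$. The maps $\sigma^*\Theta'$ and $\Theta'\hat\sigma$ commute with $S$, so they contain only resonant monomials. Comparing non-resonant parts gives $SN=N\circ S$. As $\nu_i-\nu^\alpha$ is invertible for non-resonant monomials, $N=0$, a contradiction.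

**Step 2: compare exponents.** By (5), $\Theta=(\xi_j\alpha_j(\zeta),\eta_j\beta_j(\zeta))$ with units $\alpha_j,\beta_j$. So $\zeta\circ\Theta=\chi(\zeta)$ with $\chi_j=\zeta_j\alpha_j\beta_j$, which is invertible. If $\sigma^*$ preserves $\zeta$, then $\chi(\zeta\circ\hat\sigma)=\zeta\circ\Theta\hat\sigma=\zeta\circ\sigma^*\Theta=\zeta\circ\Theta=\chi(\zeta)$, so $\zeta\circ\hat\sigma=\zeta$. Finally, the $\xi_j$-components of $\sigma^*\Theta=\Theta\hat\sigma$ are $\mu_je^{F_j(\chi(\zeta))}\xi_j\alpha_j(\zeta)=\mu_je^{\hat F_j(\zeta)}\xi_j\alpha_j(\zeta)$, whence $\hat F_j=F_j\circ\chi$. $\square$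

**Lemma 5.** If $\sigma$ has linear part $S$ and preserves $\zeta$, so does its normalized normal form $\sigma^*$.

*Proof.* Let $I_j=\zeta_j\circ\Psi$. Then $I_j\circ\sigma^*=\zeta_j\circ\sigma\Psi=I_j$. If $I_j$ is not $S$-invariant, let $N$ be its lowest-degree non-invariant part. The composition of an $S$-invariant series with $\sigma^*$ is $S$-invariant, so comparing the non-invariant parts of $I_j\circ\sigma^*=I_j$ in the degree of $N$ gives $N\circ S=N$, a contradiction. So $I_j=k_j(\zeta)$ with $k$ tangent to the identity, and $k(\zeta\circ\sigma^*)=k(\zeta)$ gives $\zeta\circ\sigma^*=\zeta$. $\square$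

A Poincaré–Dulac normal form is allowed an arbitrary linear part of $\Psi$, so its own linear part may be $S$ with its entries permuted, possibly mixing the pairs $\{\xi_j,\eta_j\}$. For $p=2$ the slots $\xi_1,\eta_1,\xi_2,\eta_2$ might carry $\mu_1,\mu_2,\mu_1^{-1},\mu_2^{-1}$. The next lemma excludes this when the Jacobian of $F$ is not identically zero.

**Lemma 6.** Let $\sigma^*$ (over $\mathbf C$) commute with $S$, have linear part $S$, preserve $\zeta$, and have exponent $F$ with $\det(\partial F_i/\partial\zeta_k)\not\equiv0$. Let $\hat\sigma$ be formally conjugate to $\sigma^*$, by a map with arbitrary linear part, and commute with $S$. Then for some coordinate permutation $P$ preserving the partition into pairs $\{\xi_j,\eta_j\}$, $P^{-1}\hat\sigma P$ commutes with $S$, has linear part $S$, and is formally conjugate to $\sigma^*$.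

*Proof.* The linear part $S'$ of $\hat\sigma$ is conjugate to $S$ and commutes with $S$. The entries of $S$ are distinct, so $S'$ is diagonal with permuted entries. Write $\hat\sigma$ in the form (5) and put $\alpha_j=A_j(0)B_j(0)$, so that $\zeta_j\circ S'=\alpha_j\zeta_j$.

**Step 1: the case where all $\alpha_j=1$.** By non-resonance, two entries of $S$ in different positions have product $1$ only if they are $\mu_a$ and $\mu_a^{-1}$ for some $a$. So each pair of slots carries such entries, and a pair-preserving permutation $P$ with $P^{-1}S'P=S$ exists. Conjugation by $P$ only permutes the $\zeta_j$, so it preserves the class (5), and we are done.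

**Step 2: if some $\alpha_j\ne1$, the multipliers depend on too few variables.** In this case $\alpha_j=\mu_a^{\pm1}\mu_b^{\pm1}$ with $a\ne b$, which is not a root of unity. Let $\sigma^\flat$ be the normalized normal form of $\hat\sigma$ (Lemma 3 with $D=S'$), $\hat\sigma\Psi'=\Psi'\sigma^\flat$. Conjugating by $S$, which commutes with $\hat\sigma$, gives $\hat\sigma(S^{-1}\Psi'S)=(S^{-1}\Psi'S)(S^{-1}\sigma^\flat S)$. Conjugation by a diagonal matrix creates no new monomials, so this pair is normalized too. By uniqueness $\Psi'$ and $\sigma^\flat$ commute with $S$. Thus $\sigma^\flat$ commutes with $S$ and with $S'$: each component is $x_i$ times a multiplier that contains only monomials $\zeta^k$ with $\alpha^k=1$. The lattice $\{k\in\mathbf Z^p:\alpha^k=1\}$ contains no non-zero multiple of $e_j$, so it has rank $<p$, and there is $\ell\in\mathbf R^p\setminus\{0\}$ orthogonal to it. (In the example above $\alpha=(\mu_1\mu_2,\mu_1^{-1}\mu_2^{-1})$, the lattice is $k_1=k_2$, and the multipliers are series in the single variable $\zeta_1\zeta_2$.)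 The derivation $\sum_id_ix_i\partial_{x_i}$ multiplies $\zeta^k$ by $\sum_jk_j(d_{\xi_j}+d_{\eta_j})$. So it kills all multipliers of $\sigma^\flat$ whenever $(d_{\xi_j}+d_{\eta_j})_j\in\mathbf R\ell$. These $d$ form a space of dimension $p+1$.

**Step 3: contradiction.** Let $P$ be a permutation with $P^{-1}S'P=S$, not necessarily pair-preserving, and $\sigma^\sharp=P^{-1}\sigma^\flat P$. It commutes with $S$, has linear part $S$, and is conjugate to $\sigma^*$. By Lemma 4 it has the form (4) with exponent $F^\sharp=F\circ\chi$, whose Jacobian determinant is $\not\equiv0$. On the other hand, its multipliers are killed by the permuted derivations $\sum d'_ix_i\partial_{x_i}$, which again form a space of dimension $p+1$. Since $\{d':d'_{\xi_j}+d'_{\eta_j}=0\ \forall j\}$ has dimension $p$, we can choose $d'$ with $\ell'=(d'_{\xi_j}+d'_{\eta_j})_j\ne0$. Applied to $\log(\mu_i^{-1}\cdot\text{multiplier of }\xi_i)=F^\sharp_i(\zeta)$ this gives $\sum_j\ell'_j\zeta_j\,\partial_{\zeta_j}F^\sharp_i=0$ for all $i$. The Jacobian matrix kills the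 non-zero vector $(\ell'_j\zeta_j)_j$, so its determinant vanishes identically, a contradiction. $\square$

Finally, for the maps that come from submanifolds, preservation of $\zeta$ is automatic. This lemma is used for the case $p=1$ and for Theorem C.

**Lemma 7.** Let $M$ be as in Section 2, non-resonant and pure elliptic. In the linear coordinates on $\mathcal M$ given by $z_j=i(\xi_j+\lambda_j\eta_j)$, $w_j=-i(\eta_j+\lambda_j\xi_j)$, $1\le j\le p$, we have $\rho(\xi,\eta)=(\bar\eta,\bar\xi)$; up to numbering $\tau_{1j}$ has linear part $T_{1j}$; and $\sigma$ has linear part $S$ with $\mu_j=\lambda_j^2>1$. The normalized normal form $\sigma^*$ of $\sigma$ preserves $\zeta$.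

*Proof.* **Step 1: linear parts.** The formula for $\rho$ holds since $\overline{w_j}=i(\bar\eta_j+\lambda_j\bar\xi_j)$. By the proof of Lemma 2, the deck group of the quadric is $G'=\langle T_{11},\dots,T_{1p}\rangle$. If $f$ is a deck transformation of $\pi_1$, the lowest order terms of $z\circ f=z$ (linear for $z'$, quadratic for $z''$) show that $Df(0)$ is a deck transformation of the quadric. The deck group is finite, and a finite-order germ is linearizable by averaging. So $f\mapsto Df(0)$ is injective, hence onto $G'$ by counting, and it preserves the codimension of fixed-point sets. So up to numbering $\tau_{1j}$ has linear part $T_{1j}$. Then $\tau_1$ has linear part $T_1=T_{11}\cdots T_{1p}$, $\tau_2$ has linear part $T_2=\rho T_1\rho:\xi_j\mapsto\lambda_j^{-1}\eta_j,\ \eta_j\mapsto\lambda_j\xi_j$, and $\sigma$ has linear part $T_1T_2=S$.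

**Step 2: reversibility forces $\zeta$ to be preserved.** Let $\sigma^*=\Psi^{-1}\sigma\Psi$, $\tau_i^*=\Psi^{-1}\tau_i\Psi$, and write $\tau_1^*=T_1\theta$, with $\theta$ tangent to the identity. From $\tau_1^*\sigma^*=(\sigma^*)^{-1}\tau_1^*$ we get $\theta\sigma^*=\big(T_1(\sigma^*)^{-1}T_1\big)\theta$. Since $T_1ST_1=S^{-1}$, both $\sigma^*$ and $T_1(\sigma^*)^{-1}T_1$ commute with $S$ and have linear part $S$. By the first statement of Lemma 4, $\theta$ commutes with $S$. Hence $\zeta\circ\tau_1^*=\zeta\circ T_1\circ\theta=\zeta\circ\theta=\chi(\zeta)$ with $\chi$ tangent to the identity. Since $\tau_1^*$ is an involution, $\chi\circ\chi=\mathrm{id}$. If $\chi=\mathrm{id}+\chi_k+\cdots$ with $\chi_k$ homogeneous of lowest degree $k\ge2$, then $\chi\circ\chi=\mathrm{id}+2\chi_k+\cdots$, so $\chi_k=0$; thus $\chi=\mathrm{id}$. The same argument applies to $\tau_2^*$, with $T_2$ in place of $T_1$. So $\sigma^*=\tau_1^*\tau_2^*$ preserves $\zeta$. $\square$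

**Example 4 ($p=1$, by hand).** Let $M\subset\mathbf C^2$ be as in Lemma 7. The exponent is one series $F(\zeta)$ in one variable. If $F=0$, the normal form is $S$. Otherwise $F=a\zeta^k(1+\cdots)$ with $a\ne0$, and $F=a\varphi^k$ with $\varphi=\zeta(1+\cdots)^{1/k}$. Let $\chi=\varphi^{-1}=\zeta\kappa(\zeta)$ and $\Theta=(\xi\kappa(\zeta),\eta)$. Then $\zeta\circ\Theta=\chi(\zeta)$, and $\Theta^{-1}\sigma^*\Theta$ is $\xi\mapsto\mu e^{F\circ\chi}\xi$, $\eta\mapsto\mu^{-1}e^{-F\circ\chi}\eta$ with $F\circ\chi=a\zeta^k$. So there is always a polynomial exponent, and hence a convergent normal form: one series in one variable carries no invariant beyond $a$ and $k$.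

## 5. Exponents with $\det F'(0)\ne0$: proof of Theorem C

For $p=2$, the natural first attempt at a divergent example is a generic one, with $F$ a formal diffeomorphism. Then $F\circ\chi$ could be made equal to the identity if all $\chi$ were allowed, and the only obstruction is the condition $\chi_j=\zeta_j\cdot(\text{unit})$: $\chi$ must preserve the two axes. So the only place where divergence could survive is the restriction of $F$ to the axes. We now show that these restrictions converge, so the attempt stops here. The reason is that on an axis there are no small divisors.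

*Proof of Theorem C.* Let $p=2$, with the coordinates of Lemma 7, and let $\Psi=\mathrm{id}+\psi$, $\sigma=S+f$, with $\sigma^*$ the normalized normal form. It has the form (4) by Lemma 7. Let $\nu_i$ be the entries of $S$.

**Step 1: reduce to the axis $\zeta_1=0$.** The aim is a closed system of equations for $F(0,\zeta_2)$. Compute modulo the monomial ideal $\mathcal J=(\xi_1,\eta_1)^2$, which $\sigma^*$ preserves. Note that $\zeta_1\in\mathcal J$, and that a series modulo $\mathcal J$ has only weights $Q=(q_1,q_2)$ with $|q_1|\le1$. Put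
$$M_j=\mu_je^{F_j(0,\zeta_2)}=\mu_j(1+m_j),\qquad M^Q=M_1^{q_1}M_2^{q_2}.$$
Modulo $\mathcal J$, a weight-$Q$ series $k_Q$ satisfies $k_Q\circ\sigma^*=M^Qk_Q$. So the $i$-th component of $\sigma\Psi=\Psi\sigma^*$, in weight $Q$, reads $\nu_i(x_i+\psi_i)_Q+[f_i(\mathrm{id}+\psi)]_Q=(\sigma_i^*)_Q+M^Q\psi_{i,Q}$. Call $(i,Q)$ non-resonant if $\mu^Q\ne\nu_i$. As $\psi$ has no resonant monomials, we get
$$\psi_{i,Q}=-\frac{[f_i(\mathrm{id}+\psi)]_Q}{\nu_i-M^Q}\quad\big((i,Q)\text{ non-resonant}\big),\qquad m_j=\frac{[f_{\xi_j}(\mathrm{id}+\psi)]_{e_j}}{\mu_j\xi_j}\quad(j=1,2), \tag{6}$$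
where $\psi$ has only non-resonant terms and order $\ge2$, and $m_j(0)=0$. The division by $\xi_j$ makes sense, since modulo $\mathcal J$ the monomials of weight $e_j$ are $\xi_j\zeta_2^n$. Count the coefficient of $\zeta_2^n$ in $m_j$ in degree $2n+1$. Since $f=O(2)$, the right sides of (6) in a given degree depend only on terms of $(\psi,m)$ of lower degree. For a factor $\zeta_2^n$ coming from $m$ in the denominator, it is multiplied by terms of degree $\ge2$, so the total degree exceeds $2n+1$. So (6) has a unique formal solution, and it suffices to find a convergent one.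

**Step 2: Banach algebras.** Let $B_r$ be the Banach algebra of series $\sum k_{ab}\xi^a\eta^b$ with $a_1+b_1\le1$ (products modulo $\mathcal J$), with norm $\sum|k_{ab}|r^{|a|+|b|}$. Let $A_r\subset B_r$ be the subalgebra of series $\sum c_n\zeta_2^n$, with norm $\sum|c_n|r^{2n}$. Different weights involve disjoint monomials, so $\|k\|=\sum_Q\|k_Q\|$.

**Step 3: the divisors are bounded below, uniformly in $Q$.** Let $\|m_1\|,\|m_2\|\le\epsilon_0$ in $A_r$. Fix first a small $\epsilon_0$ with $\theta:=\mu_2^{-1}/(1-\epsilon_0)<1$. Then $\|M_2^{-1}\|\le\theta$ and $\|M_1^{\pm1}\|\le C$; these bounds persist when $\epsilon_0$ is decreased with $\theta$ kept fixed. Constants $C$ do not depend on $Q$ or $r$.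

- For $q_2\ge q_*$ large, $\|\nu_iM^{-Q}\|\le C\theta^{q_2}\le\frac12$, and $(\nu_i-M^Q)^{-1}=-M^{-Q}(1-\nu_iM^{-Q})^{-1}$ has norm $\le C$.
- For $q_2\le-q_*$, $\|M^Q\|\le C\theta^{|q_2|}\le|\nu_i|/2$, so $\|(\nu_i-M^Q)^{-1}\|\le2/|\nu_i|$.
- For the finitely many remaining non-resonant $(i,Q)$, $\nu_i-\mu^Q\ne0$ and $\|M^Q-\mu^Q\|\le C\epsilon_0$. After shrinking $\epsilon_0$, $\|(\nu_i-M^Q)^{-1}\|\le C$.

So $\|(\nu_i-M^Q)^{-1}\|\le C$ for all non-resonant $(i,Q)$.

**Step 4: the inverses are uniformly Lipschitz in $m$.** Let $\tilde M$ correspond to $\tilde m$. Then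
$$(\nu_i-M^Q)^{-1}-(\nu_i-\tilde M^Q)^{-1}=(M^Q-\tilde M^Q)(\nu_i-M^Q)^{-1}(\nu_i-\tilde M^Q)^{-1}.$$
Telescoping, with $\|M_2^{-1}-\tilde M_2^{-1}\|\le C\|m-\tilde m\|$ and $\|M_1^{\pm1}-\tilde M_1^{\pm1}\|\le C\|m-\tilde m\|$, we have for $n=|q_2|\ge1$
$$\|M_1^{\pm q_1}M_2^{-n}-\tilde M_1^{\pm q_1}\tilde M_2^{-n}\|\le C(1+n)\theta^{n-1}\|m-\tilde m\|.$$
For $q_2\le-q_*$ this bounds $M^Q-\tilde M^Q$. For $q_2\ge q_*$ write $M^Q-\tilde M^Q=M^Q\tilde M^Q(\tilde M^{-Q}-M^{-Q})$, apply the estimate to the last factor, and use $\|M^Q(\nu_i-M^Q)^{-1}\|=\|(1-\nu_iM^{-Q})^{-1}\|\le2$, and the same for $\tilde M$. In the finitely many remaining cases the bound is clear. As $(1+n)\theta^{n-1}$ is bounded, the Lipschitz constant is uniform in $Q$ and $r$.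

**Step 5: contraction.** Consider the set $\{\|\psi\|_r\le r,\ \|m\|_r\le\epsilon_0\}$ with the norm $\max(r^{-1}\|\psi\|_r,\|m\|_r)$. The elements $x_i+\psi_i$ have norm $\le2r$. Since $f=O(2)$ is holomorphic near $0$, for small $r$
$$\|f(\mathrm{id}+\psi)\|_r\le Cr^2,\qquad \|f(\mathrm{id}+\psi)-f(\mathrm{id}+\tilde\psi)\|_r\le Cr\|\psi-\tilde\psi\|_r .$$
Also $\|\xi_j^{-1}k\|_r=r^{-1}\|k\|_r$ for $k$ divisible by $\xi_j$. Summing over weights, the right side of (6) sends $(\psi,m)$ to a pair with $\psi$-part of norm $\le Cr^2$ and $m$-part of norm $\le Cr$, so for small $r$ it maps the set into itself. For two pairs, the $\psi$-parts of the images differ by at most $Cr\|\psi-\tilde\psi\|+Cr^2\|m-\tilde m\|$, and the $m$-parts by at most $C\|\psi-\tilde\psi\|$. In the chosen norm both are $\le Cr$ times the distance. So the map is a contraction for small $r$. It preserves the closed conditions that $\psi$ has order $\ge2$ and only non-resonant terms, and that $m(0)=0$. Its fixed point is a convergent solution of (6).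

Hence $F_1(0,\zeta_2)$ and $F_2(0,\zeta_2)$ converge. Exchanging the indices $1,2$, so do $F_1(\zeta_1,0)$ and $F_2(\zeta_1,0)$, for the same normalized $\sigma^*$.

**Step 6: straighten $F$ relative to the axes.** Let $\det F'(0)\ne0$ and $H(\zeta)=F(\zeta_1,0)+F(0,\zeta_2)$. It converges, $H'(0)=F'(0)$, and $H=F$ on both axes. The formal map $\chi=F^{-1}\circ H$ is tangent to the identity and fixes both axes pointwise, so $\chi_j=\zeta_j\kappa_j(\zeta)$ with $\kappa_j(0)=1$. Put $\Theta=(\xi_j\kappa_j(\zeta),\eta_j)_j$. Then $\zeta\circ\Theta=\chi(\zeta)$. Let $\hat\sigma:\xi_j\mapsto\mu_je^{H_j}\xi_j,\ \eta_j\mapsto\mu_j^{-1}e^{-H_j}\eta_j$. Both $\sigma^*\Theta$ and $\Theta\hat\sigma$ have components $\mu_je^{H_j}\xi_j\kappa_j$ and $\mu_j^{-1}e^{-H_j}\eta_j$, because $F\circ\chi=H$. So $\hat\sigma=\Theta^{-1}\sigma^*\Theta$ commutes with $S$, is formally conjugate to $\sigma$, and converges. $\blacksquare$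

An example for Theorem A must therefore have $\det F'(0)=0$. A fold pair has $J_F(0)=0$ by definition, and Proposition 1 gives it an invariant that no $\chi$ can remove.

## 6. A one-parameter family of involutions around the fold $F_0$

We start from a convergent normal form with exponent $F_0$ of (2), and perturb it by conjugating its involutions. Let $p=2$, $\lambda_1,\lambda_2>1$, $\log\lambda_1/\log\lambda_2\notin\mathbf Q$, $\mu_j=\lambda_j^2$, and
$$\Lambda_1=\lambda_1e^{(\zeta_1-\zeta_2)^2},\qquad \Lambda_2=\lambda_2e^{\zeta_1+\zeta_2}.$$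

**Step 1: the unperturbed data.** Let $\tau^0_{1j}:\xi_j\mapsto\Lambda_j(\zeta)\eta_j,\ \eta_j\mapsto\Lambda_j(\zeta)^{-1}\xi_j$, other coordinates fixed. These maps preserve $\zeta$, so they are commuting involutions, with linear parts $T_{1j}$. Put $\tau_1=\tau^0_{11}\tau^0_{12}$ and $\tau_2=\rho\tau_1\rho$. Since $\Lambda_j$ has real coefficients, $\tau_2:\xi_j\mapsto\Lambda_j^{-1}\eta_j,\ \eta_j\mapsto\Lambda_j\xi_j$. Hence $\sigma_0=\tau_1\tau_2:\xi_j\mapsto\mathsf M_j\xi_j,\ \eta_j\mapsto\mathsf M_j^{-1}\eta_j$ with $\mathsf M_j=\Lambda_j^2=\mu_je^{F_{0j}}$, where $F_0=(F_{01},F_{02})$ is the pair (2).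

**Step 2: the perturbing vector field.** For $q\ge5$ let $p_q=\lfloor q\log\lambda_2/\log\lambda_1\rfloor+1\ge1$, so that
$$0<\delta_q:=p_q\log\lambda_1-q\log\lambda_2\le\log\lambda_1. \tag{7}$$
For $(\lambda_1,\lambda_2)=(2,3)$ we get $p_5=8$ and $\delta_5=\log(256/243)$. Put
$$g=\sum_{q\ge5}\big(\xi_1^{p_q}\eta_2^q+\eta_1^{p_q}\xi_2^q\big),\qquad E=\xi_1\partial_{\xi_1}-\eta_1\partial_{\eta_1},\qquad X=gE.$$
The series $g$ converges in the unit polydisc and has order $\ge6$, so $X$ has order $\ge7$. Also $E\zeta_j=0$, so the flow $e^{\varepsilon X}$ preserves $\zeta$.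

**Step 3: the flow is polynomial in $\varepsilon$, coefficient by coefficient.** We need this to vary $\varepsilon$ later. Since $X(0)=0$, for $\varepsilon$ in any compact subset of $\mathbf C$ the flow is defined and holomorphic in $(\varepsilon,x)$ for $x$ near $0$. So each Taylor coefficient in $x$ of $e^{\varepsilon X}$ is an entire function of $\varepsilon$, whose $k$-th derivative at $0$ is the corresponding coefficient of $X^kx_i$. As $X$ raises orders by at least $6$, $X^kx_i=O(6k+1)$. Thus the coefficient of $x^\alpha$ in $x_i\circ e^{\varepsilon X}=\sum_k\varepsilon^kX^kx_i/k!$ is a polynomial in $\varepsilon$ of degree $\le|\alpha|-1$, and this formula holds for all $\varepsilon$.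

**Step 4: the family.** For $\varepsilon\in\mathbf R$ set $\tau^\varepsilon_{1j}=e^{\varepsilon X}\tau^0_{1j}e^{-\varepsilon X}$. These are commuting involutions with linear parts $T_{1j}$. By Lemma 2 they come, with $\rho$, from a real analytic $M_\varepsilon\subset\mathbf C^4$ as described in Theorem A. Let $\sigma_\varepsilon$ be its map. Since $\overline{g(\bar\eta,\bar\xi)}=g(\xi,\eta)$, and $X(\rho x)=g(\rho x)(\bar\eta_1,0;-\bar\xi_1,0)$ in the order $(\xi_1,\xi_2;\eta_1,\eta_2)$, applying $\rho$ gives $g(x)(-\xi_1,0;\eta_1,0)=-X(x)$. So $\rho e^{\varepsilon X}\rho=e^{-\varepsilon X}$ for real $\varepsilon$. Hence $\rho(e^{\varepsilon X}\tau_1e^{-\varepsilon X})\rho=e^{-\varepsilon X}\tau_2e^{\varepsilon X}$, and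
$$\sigma_\varepsilon=e^{\varepsilon X}\tau_1e^{-2\varepsilon X}\tau_2e^{\varepsilon X}. \tag{8}$$
All factors preserve $\zeta$, so $\sigma_\varepsilon$ preserves $\zeta$; and $\sigma_\varepsilon=\sigma_0+O(7)$.

## 7. Polynomial dependence on $\varepsilon$

**Step 1: the exponent.** Say that a map has property $\mathcal D$ if its coefficients of $x^\alpha$ are polynomials in $\varepsilon$ of degree $\le|\alpha|-1$. This is stable under composition: the coefficient of $x^\gamma$ in a composition is a sum of products of one coefficient with index $\beta$ of the outer map and $|\beta|$ coefficients with indices $\alpha_1,\dots,\alpha_{|\beta|}$, $\sum\alpha_i=\gamma$, of the inner map, and $|\beta|-1+\sum(|\alpha_i|-1)=|\gamma|-1$. By Section 6 and (8), $\sigma_\varepsilon$ has property $\mathcal D$. By the isobaricity in Lemma 3, so does its normalized normal form $\sigma_\varepsilon^*$, which preserves $\zeta$ by Lemma 5. Let $F(\zeta,\varepsilon)$ be its exponent. The monomial $\xi_j\zeta^m$ has degree $2|m|+1$, so the coefficient of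 $\zeta^m$ in $e^{F_j}$, and hence in $F_j$, is a polynomial in $\varepsilon$ of degree $\le2|m|$.

Moreover $\sigma_0$ is already normal and $\sigma_\varepsilon-\sigma_0=O(7)$, so Lemma 3 gives $\sigma_\varepsilon^*=\sigma_0+O(7)$, i.e.
$$F(\zeta,\varepsilon)=F_0(\zeta)+O(|\zeta|^3). \tag{9}$$
In particular $J_F=16(\zeta_1-\zeta_2)+O(2)$, so $F(\cdot,\varepsilon)$ is a fold pair. Write $v(s,\varepsilon)=v_{F(\cdot,\varepsilon)}(s)=\sum_nv_n(\varepsilon)s^n$.

**Step 2: $v_n$ is a polynomial of degree $\le6n$.** We need a degree bound linear in $n$. Let $a_m$ ($|m|\ge2$) and $b_m$ ($|m|\ge3$) be the coefficients of $\zeta^m$ in $F_2$ and $F_1$. The linear part of $(F_2,J_F)$ is the constant matrix with rows $(2,2)$, $(16,-16)$, so the coefficients of its inverse, and $v_n$, are polynomials in the $a_m,b_m$. Replacing $F$ by $(t^{-2}F_1(t\zeta),t^{-1}F_2(t\zeta))$ multiplies $a_m$ by $t^{|m|-1}$ and $b_m$ by $t^{|m|-2}$, and replaces $J_F$ by $t^{-1}J_F(t\zeta)$, $c$ by $t^{-1}c(ts)$, and $v$ by $t^{-2}v(ts)$. So $v_n$ is isobaric of weight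 $n-2$ when $a_m,b_m$ have the positive weights $|m|-1$, $|m|-2$; in particular $v_0=v_1=0$. Since $\deg_\varepsilon a_m\le2|m|\le4(|m|-1)$ for $|m|\ge2$ and $\deg_\varepsilon b_m\le2|m|\le6(|m|-2)$ for $|m|\ge3$, we get $\deg_\varepsilon v_n\le6n$.

## 8. The normal form modulo $\varepsilon^3$

Now we compute the normal form to second order in $\varepsilon$. First order would not help: to first order the exponent of $\exp(\varepsilon wE)\sigma_0$ changes only by the weight-zero part of $w$, which converges if $w$ does (and in our case is $0$). At second order, weights $Q$ and $-Q$ combine to weight zero, with a denominator. In this section $R=\mathbf C[\varepsilon]/(\varepsilon^3)$.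

**Step 1: composition of flows.** We use $f\circ e^A=e^Af$, so $f\circ(e^A\circ e^B)=e^Be^Af$. Put $[a,b]=aE(b)-bE(a)$. The commutator of the vector fields $bE$ and $aE$ is $-[a,b]E$. By the Baker–Campbell–Hausdorff formula, and since triple brackets are $O(\varepsilon^3)$, for $a,b\in\varepsilon R[[x]]$
$$e^{aE}\circ e^{bE}=\exp\big((a+b-\tfrac12[a,b])E\big). \tag{10}$$
For an invertible map $\varphi$, $\varphi e^A\varphi^{-1}=e^{\varphi_*A}$ with $(\varphi_*A)f=(A(f\circ\varphi))\circ\varphi^{-1}$, and $\varphi_*(kE)=(k\circ\varphi^{-1})\,\varphi_*E$. We have $\tau_{1*}E=-E$: since $E\Lambda_j=0$, $E(\xi_1\circ\tau_1)\circ\tau_1=(-\Lambda_1\eta_1)\circ\tau_1=-\xi_1$, $E(\eta_1\circ\tau_1)\circ\tau_1=(\Lambda_1^{-1}\xi_1)\circ\tau_1=\eta_1$, and $E(\xi_2\circ\tau_1)=E(\eta_2\circ\tau_1)=0$. Likewise $\tau_{2*}E=-E$. So $\sigma_{0*}E=E$.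

**Step 2: bring $\sigma_\varepsilon$ to the form $\exp(\cdot)\sigma_0$.** Let $h=g\circ\tau_1$. By (8) and $\tau_1e^{-2\varepsilon gE}\tau_1=e^{2\varepsilon hE}$,
$$e^{\varepsilon X}\sigma_\varepsilon e^{-\varepsilon X}=e^{2\varepsilon X}(\tau_1e^{-2\varepsilon X}\tau_1)\sigma_0=e^{2\varepsilon gE}e^{2\varepsilon hE}\sigma_0=\exp\big((\varepsilon w_1+\varepsilon^2w_2)E\big)\sigma_0,$$
with $w_1=2(g+h)$, $w_2=-2[g,h]$.

**Step 3: remove the first-order term.** Denote by $k_Q$ the weight-$Q$ part of $k$, by $\langle k\rangle=k_0\in\mathbf C[[\zeta]]$ its weight-zero part, and $k^-=k\circ\sigma_0^{-1}$, so $(k_Q)^-=\mathsf M^{-Q}k_Q$. For $Q\ne0$, $1-\mathsf M^{-Q}$ has constant term $1-\mu^{-Q}\ne0$, so it is invertible in $\mathbf C[[\zeta]]$. The monomials of $g$ have weights $\pm(p_q,-q)$, and $\tau_1$ reverses weights, so $w_1$ has no weight-zero part. Hence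
$$u=\sum_Q\frac{w_{1,Q}}{1-\mathsf M^{-Q}}$$
is a formal series of order $\ge6$ with $u-u^-=w_1$. Since $\sigma_0e^{\varepsilon uE}=e^{\varepsilon u^-E}\sigma_0$, (10) gives
$$e^{-\varepsilon uE}e^{(\varepsilon w_1+\varepsilon^2w_2)E}\sigma_0e^{\varepsilon uE}=e^{-\varepsilon uE}e^{(\varepsilon w_1+\varepsilon^2w_2)E}e^{\varepsilon u^-E}\sigma_0=\exp(\varepsilon^2w_3E)\sigma_0 .$$
Indeed the first two factors give the exponent $\varepsilon(w_1-u)+\varepsilon^2(w_2+\frac12[u,w_1])$. Composing with $e^{\varepsilon u^-E}$ makes the $\varepsilon$-term $w_1-u+u^-=0$ and adds $-\frac12\varepsilon^2[w_1-u,u^-]=\frac12\varepsilon^2[u^-,u^-]=0$. So $w_3=w_2+\frac12[u,w_1]$.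

**Step 4: remove the non-invariant second-order term.** Let $u_2=\sum_{Q\ne0}w_{3,Q}/(1-\mathsf M^{-Q})$, so $u_2-u_2^-=w_3-\langle w_3\rangle$. Conjugating by $e^{\varepsilon^2u_2E}$ as in Step 3 gives, over $R$,
$$N_\varepsilon=\exp(\varepsilon^2GE)\circ\sigma_0,\qquad G=\langle w_2\rangle+\tfrac12\langle[u,w_1]\rangle . \tag{11}$$
As $EG=0$, $\exp(\varepsilon^2GE)$ is $\xi_1\mapsto e^{\varepsilon^2G}\xi_1,\ \eta_1\mapsto e^{-\varepsilon^2G}\eta_1$. So $N_\varepsilon$ commutes with $S$, preserves $\zeta$, and has exponent $(F_{01}+\varepsilon^2G,\,F_{02})$. All conjugating maps are tangent to the identity.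

**Step 5: compute $G$.** Since $Ek_Q=Q_1k_Q$, $\langle[a,b]\rangle=\sum_Q2Q_1a_{-Q}b_Q$. Fix $q$ and write $\mathsf p=p_q$, $Q=(\mathsf p,-q)$, $m=\xi_1^{\mathsf p}\eta_2^q$, $m'=\eta_1^{\mathsf p}\xi_2^q$, and $X_q=\Lambda_1^{\mathsf p}\Lambda_2^{-q}$ (a series in $\zeta$, not to be confused with the vector field). Then $mm'=\zeta_1^{\mathsf p}\zeta_2^q$, $\mathsf M^Q=X_q^2$, $m\circ\tau_1=X_qm'$ and $m'\circ\tau_1=X_q^{-1}m$. Different $q$ give different weights, so
$$g_Q=m,\quad g_{-Q}=m',\quad h_Q=X_q^{-1}m,\quad h_{-Q}=X_qm',\quad w_{1,Q}w_{1,-Q}=4(1+X_q)^2X_q^{-1}\zeta_1^{\mathsf p}\zeta_2^q .$$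
The contribution of $\pm Q$ to $\frac12\langle[u,w_1]\rangle=\sum_QQ_1\,w_{1,-Q}w_{1,Q}/(1-\mathsf M^Q)$ is
$$\mathsf p\,w_{1,Q}w_{1,-Q}\Big(\frac1{1-X_q^2}-\frac1{1-X_q^{-2}}\Big)=\mathsf p\,w_{1,Q}w_{1,-Q}\,\frac{1+X_q^2}{1-X_q^2}=4\mathsf p\,\zeta_1^{\mathsf p}\zeta_2^q\,\frac{(1+X_q)(1+X_q^2)}{X_q(1-X_q)},$$
and to $\langle w_2\rangle=-4\sum_QQ_1g_{-Q}h_Q$ it is
$$-4\mathsf p\,\zeta_1^{\mathsf p}\zeta_2^q(X_q^{-1}-X_q)=-4\mathsf p\,\zeta_1^{\mathsf p}\zeta_2^q\,\frac{(1+X_q)(1-X_q)^2}{X_q(1-X_q)} .$$
Since $(1+X^2)-(1-X)^2=2X$, the sum is $8\mathsf p\,\zeta_1^{\mathsf p}\zeta_2^q\frac{1+X_q}{1-X_q}$. Thus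
$$G(\zeta)=\sum_{q\ge5}8p_q\,\zeta_1^{p_q}\zeta_2^q\,\frac{1+X_q(\zeta)}{1-X_q(\zeta)},\qquad X_q=\Lambda_1^{p_q}\Lambda_2^{-q} . \tag{12}$$
The constant term of $X_q$ is $e^{\delta_q}\ne1$, so each term is a well-defined power series, and $G=O(|\zeta|^6)$.

## 9. Poles accumulating along the fold curve

**Step 1: the $\varepsilon^2$-coefficient of $v$.** Over $R$, $\sigma_\varepsilon^*$ and $N_\varepsilon$ are both conjugate to $\sigma_\varepsilon$ by maps tangent to the identity. By Lemma 4 their exponents differ by composition with an invertible $\chi$. By Proposition 1 over $R$, $v$ modulo $\varepsilon^3$ may be computed from the fold pair $(F_{01}+\varepsilon^2G,F_{02})$. Its curve is $c=c_0+O(\varepsilon^2)$ with $c_0=(s/2,s/2)$. Since $F_{01}=2(\zeta_1-\zeta_2)^2$ satisfies $F_{01}(c_0)=0$ and $dF_{01}(c_0)=0$, the change of the curve does not matter, and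
$$v(s,\varepsilon)\equiv\varepsilon^2V(s)\pmod{\varepsilon^3},\qquad V(s)=G(s/2,s/2).$$
On $\zeta_1=\zeta_2=s/2$ we have $\Lambda_1=\lambda_1$, $\Lambda_2=\lambda_2e^s$, so $X_q=e^{\delta_q-qs}$. As $\frac{1+e^y}{1-e^y}=-\coth\frac y2$,
$$-V(s)=\sum_{q\ge5}8p_q\Big(\frac s2\Big)^{p_q+q}\coth\frac{\delta_q-qs}2 . \tag{13}$$

This is where the choice of $\Lambda_1,\Lambda_2$ pays off. Along the fold curve $\Lambda_1$ is constant and $\Lambda_2$ moves, so the $q$-th term has a pole at $s=\delta_q/q\le(\log\lambda_1)/q$. These poles tend to $0$ only because of the division by $q$: the $\delta_q$ themselves need not be small, so no arithmetic condition is needed.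

**Step 2: $V$ diverges.** A pole in each term does not by itself prevent convergence of the sum as a formal series; positivity does. For $s$ near $0$,
$$\coth\frac{\delta_q-qs}2=\frac{1+e^{-(\delta_q-qs)}}{1-e^{-(\delta_q-qs)}}=1+2\sum_{k\ge1}e^{-k\delta_q}e^{kqs},$$
which has non-negative Taylor coefficients at $s=0$, because $\delta_q>0$. So every term of (13) has non-negative coefficients. If $V$ converged for $|s|<r$, then, by comparison of coefficients, so would the Taylor series of each term. But the $q$-th term tends to $+\infty$ as $s\uparrow\delta_q/q$. Hence $r\le\delta_q/q\le(\log\lambda_1)/q$ for all $q\ge5$, which is impossible for $r>0$.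

## 10. From the $\varepsilon^2$-coefficient to most values of $\varepsilon$

We know that the second-order coefficient of $v(s,\varepsilon)$ in $\varepsilon$ diverges, and we want $v(\cdot,\varepsilon)$ to diverge for actual values of $\varepsilon$. The link is the bound $\deg v_n\le6n$: a polynomial of degree $O(n)$ that is at most $N^n$ on a set of reasonable size is at most $K^n$ on a large circle, and then Cauchy's estimate controls its $\varepsilon^2$-coefficient. Let
$$\mathcal E_N=\{\varepsilon\in[-1,1]:|v_n(\varepsilon)|\le N^n\ \ \forall n\ge1\},$$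
a compact set. As $v_0=0$, the set of $\varepsilon\in[-1,1]$ with $v(\cdot,\varepsilon)$ convergent is $\bigcup_{N\ge1}\mathcal E_N$.

**Step 1: each $\mathcal E_N$ has empty interior.** Suppose $\mathcal E_N\supset[a-b,a+b]$ with $b>0$. For a polynomial $P$ of degree $\le d$, the function $w^{-d}P\big(a+\frac b2(w+w^{-1})\big)$ is holomorphic in $|w|>1$ including $\infty$ and continuous up to $|w|=1$, where $a+\frac b2(w+w^{-1})\in[a-b,a+b]$. By the maximum principle
$$\big|P\big(a+\tfrac b2(w+w^{-1})\big)\big|\le|w|^d\max_{[a-b,a+b]}|P|\qquad(|w|\ge1).$$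
Every $\varepsilon\in\mathbf C$ is $a+\frac b2(w+w^{-1})$ for some $|w|\ge1$, and $|w|$ is bounded for $|\varepsilon|=2$. With $P=v_n$, $d=6n$, we get $|v_n|\le K^n$ on $|\varepsilon|=2$ with $K$ independent of $n$. By Cauchy's estimate the $\varepsilon^2$-coefficient satisfies $|V_n|\le K^n$ for all $n\ge1$, so $V$ converges, contradicting Section 9. Thus $\bigcup_N\mathcal E_N$ is meagre, and by Baire's theorem $v(\cdot,\varepsilon)$ diverges for a dense set of $\varepsilon\in[-1,1]$. This alone suffices to answer the question.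

**Step 2: each $\mathcal E_N$ is polar.** Recall that a set is polar if every non-zero finite positive Borel measure $\nu$ with compact support in it has energy $\iint\log|z-t|\,d\nu(z)\,d\nu(t)=-\infty$. A point is polar; an interval is not, since Lebesgue measure on it has finite energy. For the following standard facts see Ransford, *Potential Theory in the Complex Plane*, Cor. 3.2.5 and Chapter 5. If a compact set $K\subset\mathbf R$ is not polar, $\widehat{\mathbf C}\setminus K$, which is connected, has a Green function $\mathsf g$ with pole at $\infty$, and the Bernstein–Walsh inequality says $|P|\le e^{d\,\mathsf g}\max_K|P|$ off $K$ for polynomials $P$ of degree $\le d$. A countable union of Borel polar sets is polar, and a Borel polar set has Hausdorff dimension $0$.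

If $\mathcal E_N$ is not polar, apply this with $K=\mathcal E_N$, $P=v_n$, $d=6n$. The function $\mathsf g$ is harmonic, hence bounded, on the circle $|\varepsilon|=2$, so again $|v_n|\le K_1^n$ there for a constant $K_1$ independent of $n$, with the same contradiction. So $\bigcup_N\mathcal E_N$ is polar, of Hausdorff dimension $0$.

## 11. All normal forms diverge: end of the proof of Theorem A

Let $\varepsilon\in[-1,1]$ be such that $v(\cdot,\varepsilon)$ diverges; by Section 10 this holds outside a meagre polar set.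

**Step 1: coordinates do not matter.** The map of $M_\varepsilon$ on $\mathcal M_\varepsilon$ is $\Xi\sigma_\varepsilon\Xi^{-1}$ with $\Xi$ a convergent isomorphism (Lemma 2); let $L=D\Xi(0)$. If $\Psi^{-1}(\Xi\sigma_\varepsilon\Xi^{-1})\Psi$ commutes with its linearization $LSL^{-1}$, then its conjugate by $L$ equals $(\Xi^{-1}\Psi L)^{-1}\sigma_\varepsilon(\Xi^{-1}\Psi L)$ and commutes with $S$, and one converges if and only if the other does. So we may work with $\sigma_\varepsilon$ in the coordinates $x$.

**Step 2: a convergent normal form leads to a convergent $v$.** Let $\hat\sigma=\Psi^{-1}\sigma_\varepsilon\Psi$ commute with $S$, where $\Psi$ is formal with arbitrary linear part, and suppose that $\hat\sigma$ converges. It is formally conjugate to $\sigma_\varepsilon^*$, which preserves $\zeta$ and whose exponent $F=F(\cdot,\varepsilon)$ has $J_F=16(\zeta_1-\zeta_2)+O(2)\not\equiv0$. By Lemma 6, after a permutation of coordinates, which preserves convergence, $\hat\sigma$ has linear part $S$. By Lemma 4, $\hat\sigma$ has the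 form (4) with exponent $\hat F=F\circ\chi$. As $\xi_j\mu_je^{\hat F_j(\zeta)}$ converges as a series in $x$, the coefficients of $e^{\hat F_j}$ as a series in $\zeta$ grow at most geometrically, so $e^{\hat F_j}$ and its logarithm $\hat F_j$ converge. By Proposition 1, $\hat F$ is a convergent fold pair and $v_{\hat F}=v(\cdot,\varepsilon)$ converges, a contradiction. Hence every Poincaré–Dulac normal form of $\sigma_\varepsilon$ diverges, and such $M\subset\mathbf C^4$ exist. $\blacksquare$

## 12. Adding factors: proof of Theorem B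

For $p=2$ this is Theorem A. Let $p\ge3$ and let $\mu_j=\lambda_j^2$, $1\le j\le p$, be non-resonant; then so are $\mu_1,\mu_2$.

**Step 1: the product example.** Use the involutions $\tau^\varepsilon_{11},\tau^\varepsilon_{12}$ of Section 6 in the variables with indices $1,2$, with $\varepsilon$ as in Section 11, and for $j\ge3$
$$\tau_{1j}:\ \xi_j\mapsto\lambda_je^{\zeta_j}\eta_j,\qquad \eta_j\mapsto\lambda_j^{-1}e^{-\zeta_j}\xi_j .$$
These commute and have linear parts $T_{1j}$, so Lemma 2 gives $M$. Computing as in Section 6, Step 1, its $\sigma$ is the product of $\sigma_\varepsilon$ and the maps $\xi_j\mapsto\mu_je^{2\zeta_j}\xi_j,\ \eta_j\mapsto\mu_j^{-1}e^{-2\zeta_j}\eta_j$, $j\ge3$. The product of $\sigma_\varepsilon^*$ with these maps is a normal form that preserves $\zeta$, with exponent $(F_1(\zeta_1,\zeta_2),F_2(\zeta_1,\zeta_2),2\zeta_3,\dots,2\zeta_p)$. Its Jacobian determinant is $2^{p-2}J_{(F_1,F_2)}\not\equiv0$.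

**Step 2: restrict to the first two variables.** The reduction to convergent coordinates is as in Section 11, Step 1. If a Poincaré–Dulac normal form converges, Lemmas 6 and 4 give a convergent $\hat F=F\circ\chi$ with $\chi_j=\zeta_j\cdot(\text{unit})$. Setting $\zeta_3=\dots=\zeta_p=0$ in its first two components we get a convergent $(F_1,F_2)\circ\chi'$, where $\chi'=(\chi_1,\chi_2)(\zeta_1,\zeta_2,0)$. Since $\chi'_j=\zeta_j\cdot(\text{unit})$, $\chi'$ is an invertible formal map in $(\zeta_1,\zeta_2)$. By Proposition 1, $v(\cdot,\varepsilon)$ converges, a contradiction. $\blacksquare$
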